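# Finite-time blow-up of the slope, but not at a power rate: the aggregation equation with flux $\rho^2H\rho$

## 1. The Hilbert transform and $\Lambda=\partial_xH$ on the circle

**Definition 1 (circle and mean).** $\mathbb T=[-\pi,\pi]$ with endpoints identified. Distances $|x-y|$ are circular, so they are at most $\pi$, and $B_r(x_0)=\{|x-x_0|<r\}$, which is all of $\mathbb T$ if $r>\pi$. The mean of $f$ is $\langle f\rangle=\frac1{2\pi}\int_{\mathbb T}f\,dx$.

For example, the points $3$ and $-3$ are at distance $2\pi-6$, and $\langle 1+a\cos x\rangle=1$.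

**Definition 2 (Hilbert transform).**
$$Hf(x)=\frac1{2\pi}\,\mathrm{P.V.}\!\int_{\mathbb T}\frac{f(y)}{\tan\left(\frac{x-y}2\right)}\,dy .$$

For example, $H1=0$, $H\cos(nx)=\sin(nx)$ and $H\sin(nx)=-\cos(nx)$ for $n\ge1$. To see this put $z=x-y$ and expand $\cos(n(x-z))$. The part even in $z$ integrates to $0$ against the odd function $\cot\frac z2$. For the other part use $\sin(nz)\cot\frac z2=1+2\sum_{j=1}^{n-1}\cos jz+\cos nz$, whose integral over $\mathbb T$ is $2\pi$. The sine case is the same. So $H$ multiplies the $n$-th Fourier coefficient by $-i\,\mathrm{sgn}(n)$.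

**Definition 3 (the operator $\Lambda$ and its kernel).** $\Lambda=\partial_xH$ and $k(\zeta)=\dfrac1{4\pi\sin^2(\zeta/2)}$.

For example, $\Lambda\cos(nx)=n\cos(nx)$. So $\Lambda$ multiplies the $n$-th Fourier coefficient by $|n|$, and it is a first-order diffusion operator.

We shall work with the formulas, for smooth $f$,
$$
\begin{aligned}
Hf(x)&=\frac1{2\pi}\int_0^\pi\big(f(x-\zeta)-f(x+\zeta)\big)\cot\tfrac\zeta2\,d\zeta,\\
\Lambda f(x)&=-\int_0^\pi\big[f(x+\zeta)+f(x-\zeta)-2f(x)\big]k(\zeta)\,d\zeta=\mathrm{P.V.}\!\int_{\mathbb T}(f(x)-f(y))k(x-y)\,dy .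
\end{aligned}\tag{1}
$$
The first is the definition with $y=x\mp\zeta$. For the second, let $D(\zeta)=f(x+\zeta)+f(x-\zeta)-2f(x)$. Differentiating the first formula in $x$ gives $\Lambda f(x)=-\frac1{2\pi}\int_0^\pi D'(\zeta)\cot\frac\zeta2\,d\zeta$. Integrate by parts. The boundary terms vanish because $D=O(\zeta^2)$ at $0$ and $\cot\frac\pi2=0$, and $\frac d{d\zeta}\cot\frac\zeta2=-\frac1{2\sin^2(\zeta/2)}$. As a check, $\Lambda\cos$ at $0$ is $\frac1{4\pi}\int_{\mathbb T}\frac{1-\cos y}{\sin^2(y/2)}dy=\frac1{4\pi}\cdot4\pi=1$. In particular $\Lambda f\ge0$ at a maximum of $f$.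

Since $\frac\zeta\pi\le\sin\frac\zeta2\le\frac\zeta2$ on $[0,\pi]$,
$$\frac1{\pi\zeta^2}\le k(\zeta)\le\frac1{\zeta^2},\qquad 0\le\cot\tfrac\zeta2\le\tfrac2\zeta\qquad(0<\zeta\le\pi),\tag{2}$$
and $k\ge\frac1{4\pi}$ everywhere. Finally, $H$ is bounded on $L^\infty$ up to a logarithm of the slope:
$$\|Hf\|_\infty\le C\big(1+\|f\|_\infty\log(2+\|f_x\|_\infty)\big).\tag{3}$$
Indeed, split the integral in (1) at $\zeta_0=1/(2+\|f_x\|_\infty)$. Below $\zeta_0$ use $|f(x-\zeta)-f(x+\zeta)|\le2\zeta\|f_x\|_\infty$, above it use $2\|f\|_\infty$. The total is at most $\frac1{2\pi}\big(4\zeta_0\|f_x\|_\infty+4\|f\|_\infty\log\frac\pi{\zeta_0}\big)$. Throughout, $C$ is a constant that may change from line to line.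

## 2. The equation, its classical solutions, and the power-law conjecture

**Definition 4 (the aggregation equation).**
$$\rho_t=N(\rho):=\partial_x\big(-\rho^2H\rho+\rho v_x\big),\qquad v_{xx}=\rho-\langle\rho\rangle,\tag{4}$$
with $v(\cdot,t)$ $2\pi$-periodic, so that $v_x$ is the mean-zero primitive of $\rho-\langle\rho\rangle$. This is the equation $\rho_t=\partial_x(-\beta(\rho)H\rho+\rho v_x)$ with the convex nonlinearity $\beta(\rho)=\rho^2$.

For example, constants are stationary. For $\rho=1+a\cos x$ we have $H\rho=v_x=a\sin x$, so $N(\rho)=\partial_x\big[a\sin x\,(1+a\cos x)(1-(1+a\cos x))\big]=-a^2\partial_x\big[\sin x\cos x\,(1+a\cos x)\big]$.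

Integrating (4), the mean is conserved. When it is $1$, expanding the derivative gives two forms that we use all the time:
$$\rho_t+b\rho_x+\rho^2\Lambda\rho=\rho(\rho-1),\qquad b=2\rho H\rho-v_x,\tag{5}$$
$$\rho_t+(\rho u)_x=0,\qquad u=\rho H\rho-v_x.\tag{6}$$
In (5) the diffusion $\Lambda$ has coefficient $\rho^2$. The equation is degenerate: where $\rho=0$ there is no diffusion. For $s=\rho_x$ differentiate (5). Since $b_x=2sH\rho+2\rho\Lambda\rho-(\rho-1)$,
$$s_t+bs_x+\rho^2\Lambda s=s\,(-2sH\rho-4\rho\Lambda\rho+3\rho-2).\tag{7}$$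

**Definition 5 (classical solution, maximal interval).** A classical solution on $[0,\tau)$ is a solution for which $\rho,\rho_x,\rho_t$ are continuous on $\mathbb T\times[0,\tau)$.

For example, a constant is a classical solution on $[0,\infty)$.

We assume, as part of the problem, that for the datum below there is a unique classical solution $\rho$, with maximal interval $[0,T^*)$, $T^*\in(0,\infty]$. Concretely, any classical solution with this datum on $[0,\tau)$ coincides with $\rho$ on $[0,\min(\tau,T^*))$, and $\tau\le T^*$. Write $T=T^*$.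

**Definition 6 (the datum).**
$$\rho_0(x)=\left(\frac{\int_{-\pi}^{\pi} e^{-\frac{1}{1-(s/2)^2}}\,ds}{2\pi}\right)^{-1}e^{-\frac{1}{1-(x/2)^2}},$$
where the exponential is $0$ for $|x|\ge2$.

For example, $\rho_0(\sqrt2)/\rho_0(0)=e^{-2}/e^{-1}=1/e$. We use only this: $\rho_0$ is smooth, even, of mean $1$, nonincreasing on $[0,\pi]$, and positive exactly on $(-2,2)$, where $2<\pi$.

**Definition 7 (three quantities).**
$$M=\max\{2,\|\rho_0\|_{L^\infty}\},\qquad X(t)=\pi-(\pi-2)e^t,\qquad \Theta(t)=\log\big(2+\|\rho_x(t)\|_{L^\infty}\big).$$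

For example, $X(0)=2$, $X$ decreases, and $X=0$ at $t=\log\frac\pi{\pi-2}$. As for $\Theta$: if $\|\rho_x\|_\infty\le A(T-t)^{-a}$ near a finite $T$, then $\Theta\le C(1+|\log(T-t)|)$, so $\Theta^p$ is integrable up to $T$ for every $p$. If instead $\|\rho_x\|_\infty=\exp((T-t)^{-\theta})$, then $\Theta^p$ is integrable near $T$ exactly when $p\theta<1$.

Now the question. In Rafael Granero-Belinchón and Rafael Orive Illera, "An aggregation equation with a nonlocal flux", arXiv:1306.6197 (2013), it is conjectured, based on numerical simulations, that for this datum the first derivative blows up in finite time and that $\|\rho_x(t)\|_{L^\infty}$ behaves like $C/(T-t)^a$. In precise qualitative form: (i) $T=T^*<\infty$; (ii) there are constants $C>0$, $a>0$ with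
$$\lim_{t\to T^-}(T-t)^a\|\rho_x(t)\|_{L^\infty}=C .$$
Is this true? Part (i) is true, part (ii) is false for all $a,C>0$, so the conjecture ((i) and (ii) together) is false.

**Theorem 1.** $T\le\log\frac{\pi(M-1)}{M(\pi-2)}<\infty$, and $\limsup_{t\to T^-}(T-t)^a\|\rho_x(t)\|_{L^\infty}=\infty$ for every $a>0$. Hence (i) holds and (ii) fails.

**Theorem 2.**

1. $\rho$ is $C^\infty$ on $\mathbb T\times[0,T)$, $0\le\rho\le M$, and for each $t$ the set $\{\rho>0\}$ is $(-X(t),X(t))$, with $X(t)\ge\pi/M$.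
2. Singularities occur only at the edges: for every $\varepsilon>0$, $\sup_{t<T}\sup_{|x|\le X(t)-\varepsilon}|\rho_x|<\infty$.
3. For every $p>1$, $\int_0^T\Theta(t)^p\,dt=\infty$. Consequently $\limsup_{t\to T}(T-t)^\theta\log\|\rho_x(t)\|_{L^\infty}=\infty$ for every $\theta\in(0,1)$.

The divergence in Theorem 2(3) implies the rest. If $\limsup(T-t)^a\|\rho_x\|_\infty$ were finite, then $\|\rho_x\|_\infty\le A(T-t)^{-a}$ near $T$, so $\Theta\le C(1+|\log(T-t)|)$ and $\int_0^T\Theta^2<\infty$, a contradiction. If $\log\|\rho_x\|_\infty\le C(T-t)^{-\theta}$ near $T$ with $\theta<1$, choose $1<p<1/\theta$. Then $\int_0^T\Theta^p<\infty$, again a contradiction. So we must prove parts 1 and 2, the bound on $T$, and $\int_0^T\Theta^p=\infty$.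

## 3. One cosine mode, and the equation without the Hilbert flux

Start the equation from $1+a\cos x$ with $0<a<1$. The maximum is at $0$, and the formula above gives $\rho_t(0,0)=-a^2(1+a)<0$. Compare (5) at $x=0$: there $\rho=1+a$, $\rho_x=0$, $\Lambda\rho=a$, so $\rho_t=(1+a)a-(1+a)^2a=-a^2(1+a)$. The reaction $\rho(\rho-1)$ pushes the maximum up and the nonlocal diffusion wins.

Now delete the flux $-\rho^2H\rho$, keeping $\rho_t=\partial_x(\rho v_x)$ with mean $1$. Along $\dot x=-v_x$ we get $\dot\rho=\rho(\rho-1)$, hence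
$$\rho(t)=\frac1{1-\left(1-\frac1{\rho(0)}\right)e^t},$$
and where $\rho(0)>1$ the density itself becomes infinite at $t=\log\frac{\rho(0)}{\rho(0)-1}$ (if the solution is still smooth then). So without $-\rho^2H\rho$ nothing bounds $\rho$. With it we shall prove $\rho\le M$, and the slope is then the only thing that can go wrong.

What the Hilbert flux cannot affect is the edge of the support: where $\rho=0$ the velocity $u=\rho H\rho-v_x$ is just $-v_x$, and outside the support $v_x$ is explicit. This will make part (i) an exact computation. It needs a smooth velocity, so we establish smoothness first.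

## 4. Smoothness, and continuation as long as $\rho_x$ is bounded

**Proposition 3.** $\rho\in C^\infty(\mathbb T\times[0,T))$. If $T<\infty$, then $\limsup_{t\to T}\|\rho_x(t)\|_\infty=\infty$.

Let $\|\cdot\|_k$ be the norm of the Sobolev space $H^k(\mathbb T)$, with $\|f\|_k^2$ equivalent to $\|f\|_{L^2}^2+\|\partial^kf\|_{L^2}^2$. By the Fourier description, $\|Hf\|_k\le\|f\|_k$ and $\|\Lambda f\|_{k-1}\le\|f\|_k$. We also recall $\|f\|_\infty\le C\|f\|_1$. Put
$$W=1+\|\rho\|_{W^{1,\infty}}+\|H\rho\|_\infty,\qquad Z=\|\Lambda\rho\|_\infty+\|\Lambda(\rho^2)\|_\infty .$$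

**Step 1: product and commutator inequalities.** These distribute $k$ derivatives over products. They read
$$\|fg\|_k\le C(\|f\|_\infty\|g\|_k+\|f\|_k\|g\|_\infty),\qquad \|[\partial^k,f]g\|_{L^2}\le C(\|f_x\|_\infty\|g\|_{k-1}+\|f\|_k\|g\|_\infty).$$
Recall the Gagliardo–Nirenberg inequality on $\mathbb T$, $\|\partial^iF\|_{L^{2m/i}}\le C\|F\|_\infty^{1-i/m}\|\partial^mF\|_{L^2}^{i/m}$ for $1\le i\le m$. By Hölder with $\frac12=\frac i{2m}+\frac{m-i}{2m}$,
$$\|\partial^iF\,\partial^{m-i}G\|_{L^2}\le C\big(\|F\|_\infty\|\partial^mG\|_{L^2}\big)^{1-\frac im}\big(\|G\|_\infty\|\partial^mF\|_{L^2}\big)^{\frac im}\le C\big(\|F\|_\infty\|\partial^mG\|_{L^2}+\|G\|_\infty\|\partial^mF\|_{L^2}\big),$$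
and the cases $i=0,m$ are immediate. The Leibniz rule gives the product inequality. For the commutator write $[\partial^k,f]g=\sum_{i=1}^k\binom ki\partial^{i-1}f_x\,\partial^{k-i}g$ and take $F=f_x$, $G=g$, $m=k-1$.

**Step 2: the energy inequality.** Its purpose is to show that $\|\rho\|_k$ can grow only through $W$ and $Z$. For smooth $\rho$ and integers $k\ge3$,
$$(\rho,N(\rho))+(\partial^k\rho,\partial^kN(\rho))\le C_kW^2(1+Z)\|\rho\|_k^2 .\tag{8}$$
Here the mean and the sign of $\rho$ are arbitrary, and $N(\rho)=-\rho^2\Lambda\rho-2\rho H\rho\,\rho_x+v_x\rho_x+\rho(\rho-\langle\rho\rangle)$. Let $f=\partial^k\rho$.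

The diffusion term. Symmetrizing (1),
$$(f,\rho^2\Lambda f)=\frac12\iint\big(\rho^2(x)f(x)-\rho^2(y)f(y)\big)\big(f(x)-f(y)\big)k(x-y)\,dx\,dy .$$
With $a,f$ denoting values at $x$ and $b,g$ the same functions at $y$, use $(a^2f-b^2g)(f-g)=\frac12(a^2+b^2)(f-g)^2+\frac12(a^2-b^2)(f^2-g^2)$. The first part is nonnegative, and the second integrates to $\frac12\int f^2\Lambda(\rho^2)$. So $-(f,\rho^2\Lambda f)\le\frac12Z\|f\|_{L^2}^2$. By Step 1, $\|[\partial^k,\rho^2]\Lambda\rho\|_{L^2}\le C\big(\|(\rho^2)_x\|_\infty\|\rho\|_k+\|\rho^2\|_kZ\big)\le C(W^2+WZ)\|\rho\|_k$.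

The transport term with $a=\rho H\rho$. Here $-2(f,af_x)=\int a_xf^2$ and $\|[\partial^k,a]\rho_x\|_{L^2}\le C(\|a_x\|_\infty\|\rho\|_k+\|a\|_k\|\rho_x\|_\infty)$, where $a_x=\rho_xH\rho+\rho\Lambda\rho$ gives $\|a_x\|_\infty\le W^2+WZ$, and $\|a\|_k\le CW\|\rho\|_k$.

The remaining terms. We have $\|v_x\|_\infty+\|v_{xx}\|_\infty\le CW$ and $\|v_x\|_k\le C\|\rho\|_{k-1}$. So $(f,v_xf_x)=-\frac12\int v_{xx}f^2$, the commutator $[\partial^k,v_x]\rho_x$ and $\rho(\rho-\langle\rho\rangle)$ together contribute at most $CW\|\rho\|_k^2$. Finally $(\rho,N)\le\|\rho\|_{L^2}\|N\|_{L^2}\le CW^2\|\rho\|_k^2$. Adding up, (8) follows because $W\ge1$.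

**Step 3: local existence of smooth solutions.** We need a solution from any smooth datum $\rho_{in}$ for a time depending only on $\|\rho_{in}\|_3$. Let $J_n$ be the Fourier projection onto frequencies $|j|\le n$ and solve the ODE $\rho^n_t=J_nN(\rho^n)$, $\rho^n(0)=J_n\rho_{in}$, which is polynomial in finitely many coefficients. $J_n$ is self-adjoint, commutes with $\partial$, and $J_n\rho^n=\rho^n$. So (8) gives
$$\tfrac12\tfrac d{dt}\big(\|\rho^n\|_{L^2}^2+\|\partial^k\rho^n\|_{L^2}^2\big)\le C_kW^2(1+Z)\|\rho^n\|_k^2 .$$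
Since $W,Z\le C(1+\|\rho^n\|_3)^2$, for $k=3$ the quantity $E=\|\rho^n\|_{L^2}^2+\|\partial^3\rho^n\|_{L^2}^2$ satisfies $E'\le C(1+E)^4$. Hence there is $\tau=\tau(\|\rho_{in}\|_3)>0$, nonincreasing in its argument, such that $\rho^n$ exists on $[0,\tau]$ with $\|\rho^n\|_3$ bounded uniformly in $n$. Then $W,Z$ are bounded, and (8) with Gronwall bounds every $\|\rho^n\|_k$ on $[0,\tau]$ uniformly in $n$.

$N$ is a polynomial map, continuous from $H^{k+1}$ to $H^k$, so $\rho^n_t$ is bounded in every $H^k$. Since $H^{k+1}\subset H^k$ is compact, Arzelà–Ascoli and a diagonal argument give a subsequence converging in $C([0,\tau];H^k)$ for all $k$. In $\rho^n(t)=J_n\rho_{in}+\int_0^tJ_nN(\rho^n)$ we pass to the limit, using $\|(1-J_n)N(\rho)\|_k\le n^{-1}\|N(\rho)\|_{k+1}$, and get $\rho(t)=\rho_{in}+\int_0^tN(\rho)$. So $\rho_t=N(\rho)$ is continuous into every $H^k$. Then $\rho$ is $C^1$ into every $H^k$, hence so is $N(\rho)$, and so on: $\rho$ is smooth in $(x,t)$.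

**Step 4: persistence.** Now we transfer smoothness to the given classical solution and find what can stop it. Let $T_s\le T$ be the supremum of the $t\in(0,T)$ such that $\rho\in L^\infty([0,t];H^k)$ for all $k$. The solution of Step 3 with datum $\rho_0$ is classical, so it coincides with $\rho$, and $T_s>0$. On $[0,T_s)$, $\rho$ is continuous into $L^2$ and locally bounded in $H^{2k}$. As $\|f\|_k^2\le C\|f\|_{L^2}\|f\|_{2k}$, it is continuous into $H^k$ for all $k$, and bootstrapping $\rho_t=N(\rho)$ shows that it is smooth.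

Suppose $T_s<\infty$ and $\|\rho_x\|_\infty$ is bounded on $[0,T_s)$. The latter is automatic if $T_s<T$, because $\rho_x$ is continuous on $\mathbb T\times[0,T_s]$. The mean is conserved, so $\|\rho\|_\infty$ is bounded, and $W$ is bounded by (3). Apply (3) to $\rho_x$ and to $(\rho^2)_x$: $Z\le C(1+\log(2+\|\rho\|_3))$. So (8) with $k=3$ gives $E'\le C(1+\log(2+E))E$ for $E=\|\rho\|_{L^2}^2+\|\partial^3\rho\|_{L^2}^2$, and $E$ stays bounded on the finite interval $[0,T_s)$. Therefore the time $\tau$ of Step 3 for the datum $\rho(t_0)$ is bounded below uniformly in $t_0<T_s$. Restart at a $t_0$ with $T_s-t_0<\tau$. The concatenation is a classical solution on $[0,t_0+\tau)$, since $\rho_t=N(\rho(t_0))$ from both sides at $t_0$, and it is bounded in every $H^k$ beyond $T_s$. If $T_s<T$, it coincides with $\rho$ on $[0,\min(t_0+\tau,T))$, contradicting the definition of $T_s$. If $T_s=T$, it contradicts the maximality of $T$.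

The case $T_s<T$ is thus impossible, so $T_s=T$ and $\rho$ is smooth. If $T<\infty$, then $\|\rho_x\|_\infty$ is unbounded on $[0,T)$. It is bounded on compact subintervals, so the limsup at $T$ is infinite. $\square$

## 5. The moving edge, the bound $\rho\le M$, and monotonicity

**Lemma 4 (derivative of a maximum).** Let $K$ be compact, $f,f_t$ continuous on $K\times[0,T']$, $m(t)=\max_Kf(\cdot,t)$. Then $m$ is Lipschitz, and at each $t\in(0,T')$ where $m$ is differentiable, $m'(t)=f_t(x,t)$ for every maximum point $x$ of $f(\cdot,t)$.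

*Proof.* $|m(t)-m(t')|\le\max|f_t|\,|t-t'|$. If $x$ is a maximum point at $t$, then $m(t+h)-m(t)\ge f(x,t+h)-f(x,t)$. Divide by $h>0$ and by $h<0$ and let $h\to0$. $\square$

**Proposition 5.** For $0\le t<T$:

1. $\rho$ is even, $H\rho$ and $v_x$ are odd, $v_x(0)=v_x(\pi)=0$.
2. $\rho\ge0$, $\{\rho>0\}=(-X(t),X(t))$, $\dot X=-v_x(X)$, $|v_x|\le\pi$, and $\rho=\rho_x=0$ at $\pm X(t)$ and outside.
3. $\rho\le M$.
4. $X(t)\ge\pi/M$ and $T\le\log\frac{\pi(M-1)}{M(\pi-2)}$. The limit $Y:=\lim_{t\to T}X(t)$ satisfies $\pi/M\le Y<2$.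
5. $\rho_x\le0$ on $[0,\pi]$, and $H\rho\ge0$ on $(0,\pi)$.
6. For every $\varepsilon\in(0,Y)$ there is $c(\varepsilon)>0$ with $\rho(x,t)\ge c(\varepsilon)$ for $|x|\le X(t)-\varepsilon$, $t\in[0,T)$.

**Step 1: symmetry.** This reduces everything to $[0,\pi]$. The function $\rho(-x,t)$ solves the same problem, because $H$ and $\partial_x$ both change sign under reflection. By uniqueness $\rho$ is even. Then $H\rho$ and $v_x$ are odd, and odd $2\pi$-periodic functions vanish at $0$ and $\pi$.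

**Step 2: sign and support.** Here we find the edge exactly. By (6), $\rho$ is carried as a density by the flow $\phi_t$ of the smooth odd field $u$: $\frac d{dt}\big[\rho(\phi_t(x),t)\,\partial_x\phi_t(x)\big]=0$, so
$$\rho(\phi_t(x),t)\,\partial_x\phi_t(x)=\rho_0(x),\qquad\partial_x\phi_t>0.\tag{9}$$
Hence $\rho\ge0$ and $\{\rho>0\}=(-x_e,x_e)$, where $x_e$ is the trajectory from $2$. It stays in $(0,\pi)$ since $u(0)=u(\pi)=0$. At $x_e$ we have $\rho=0$, so $\dot x_e=-v_x(x_e,t)$. For $x\in[x_e,\pi]$, $v_x(x)=-\int_x^\pi(\rho-1)=\pi-x$. Thus $\dot x_e=-(\pi-x_e)$, i.e. $\pi-x_e=(\pi-2)e^t$, and $x_e=X(t)$. At $\pm X$ and outside, the nonnegative $\rho$ has a minimum, so $\rho_x=0$ too. Finally, for $0\le x\le\pi$, $v_x(x)=\int_0^x(\rho-1)$ lies between $-\pi$ and $\int_0^\pi\rho=\pi$.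

**Step 3: the bound $\rho\le M$.** Diffusion must beat the reaction at the maximum. Let $m(t)=\max\rho\ge1$. At a maximum point $\rho_x=0$, and $k\ge\frac1{4\pi}$ gives $\Lambda\rho\ge\frac1{4\pi}(2\pi m-2\pi)=\frac12(m-1)$. By Lemma 4 and (5), for a.e. $t$,
$$m'\le m(m-1)-\tfrac12m^2(m-1)=\tfrac12m(m-1)(2-m).$$
So $m'\le0$ whenever $m>2$, and $m\le\max(2,m(0))=M$.

**Step 4: $T<\infty$.** The mass does not fit into a vanishing support: $\pi=\int_0^X\rho\le MX$. So $X(t)\ge\pi/M$, i.e. $(\pi-2)e^t\le\pi(1-\frac1M)$ for all $t<T$, which is the bound on $T$. $X$ decreases from $2$, so $Y$ exists and $\pi/M\le Y<2$. This proves part (i) of the conjecture.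

**Step 5: monotonicity.** We show that evenness and monotonicity persist. Let $\mu(t)=\max_{[0,\pi]}s\ge0$, where $s=\rho_x$ is odd with $s(0)=s(\pi)=0$. If $\mu(t)>0$ is attained at $x\in(0,\pi)$, fold the integral (1) onto $(0,\pi)$:
$$\Lambda s(x)=\mathrm{P.V.}\!\int_0^\pi\big[(\mu-s(y))k(x-y)+(\mu+s(y))k(x+y)\big]dy=\int_0^\pi\big[(\mu-s(y))(k(x-y)-k(x+y))+2\mu k(x+y)\big]dy\ge0,$$
since $\sin^2\frac{x+y}2-\sin^2\frac{x-y}2=\sin x\sin y\ge0$. Also $s_x(x)=0$. By (7) and Lemma 4, on $[0,T']$ with $T'<T$ we have $\mu'\le C_{T'}\mu$ at a.e. $t$ with $\mu>0$. At a.e. $t$ with $\mu=0$ we have $\mu'=0$, because $\mu\ge0$ has a minimum there. As $\mu(0)=0$, Gronwall gives $\mu\equiv0$.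

For $x,\zeta\in(0,\pi)$ we have $|x-\zeta|\le\min(x+\zeta,2\pi-x-\zeta)$, so $x-\zeta$ is at least as close to $0$ on the circle as $x+\zeta$. Hence $\rho(x-\zeta)\ge\rho(x+\zeta)$, and (1) gives $H\rho(x)\ge0$.

**Step 6: the lower bound.** It says that no mass leaks out of the edge layer. Let $x_p$ be the trajectory of $u$ from $2-\varepsilon e^{-T}\in(0,2)$ and $y=X-x_p>0$. Since $x_p\in(0,\pi)$, where $H\rho\ge0$,
$$\dot y=-v_x(X)-(\rho H\rho)(x_p)+v_x(x_p)\le-\int_{x_p}^X(\rho-1)\,dx\le y,$$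
so $y(t)\le\varepsilon e^{-T}e^t\le\varepsilon$. By (9) the mass between the two trajectories is conserved: $\int_{x_p}^X\rho=m_\varepsilon:=\int_{2-\varepsilon e^{-T}}^2\rho_0>0$. Hence $\int_{X-\varepsilon}^X\rho\ge m_\varepsilon$, and by monotonicity $\rho\ge m_\varepsilon/\varepsilon=:c(\varepsilon)$ for $|x|\le X-\varepsilon$. $\square$

Theorem 2(1) and the bound on $T$ in Theorem 1 are now proved. From here on set $w=-\rho_x$. It is odd, $w\ge0$ on $[0,\pi]$, $\int_{\mathbb T}w_+=\int_0^\pi w\le M$, and by (7)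
$$w_t+bw_x+\rho^2\Lambda w=w\,(2wH\rho-4\rho\Lambda\rho+3\rho-2).\tag{10}$$

A remark: since $\rho_0$ vanishes to infinite order at $2$ and $\phi_t$ is a smooth diffeomorphism, (9) shows that all $x$-derivatives of $\rho(\cdot,t)$ vanish at $x=X(t)$ for every $t<T$. So no blow-up can be read off at the edge point itself, and one must look at a whole layer beside it.

## 6. The Riccati term, and a wall that retreats

The natural first attempt on (ii) is the maximum principle for the slope. Let $\mathcal W(t)=\max w=\|\rho_x\|_\infty$. At a maximum point $w_x=0$ and $\Lambda w\ge0$, so by Lemma 4, for a.e. $t$,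
$$\mathcal W'\le2\mathcal W^2H\rho-4\rho\mathcal W\Lambda\rho+(3\rho-2)\mathcal W .$$
Look at the first term. By Proposition 5, $H\rho\ge0$ for $x\in(0,\pi)$, so it pushes the slope up, and (3) bounds $H\rho$ only by $C\log(2+\mathcal W)$. Even ignoring the term with $\Lambda\rho$, we are left with $\mathcal W'\le C\mathcal W^2\log(2+\mathcal W)+C\mathcal W$. But $\mathcal W=\frac1{c(T-t)}$ solves $\mathcal W'=c\mathcal W^2$ and satisfies this inequality as soon as $c\le C\log2$. So the inequality is compatible with a power law, and this is exactly where the attempt stops. What it threw away is $\rho^2\Lambda w$, and the coefficient $\rho^2$ tends to zero at the edge.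

We therefore treat two regions differently. Away from the edge $\rho\ge c(\varepsilon)$, the dissipation is uniform, and we prove that the slope stays bounded up to $T$ (Sections 7 and 8). Near the edge the dissipation is weak, but there $\rho$ can be kept small, and the Riccati term can be beaten by a moving barrier. Here is the mechanism in a toy case.

Suppose $R(y,t)\ge0$ is smooth with $R_t\le\ell(t)R^2$, $\ell\ge0$, and $R(y,t_1)<\frac A{z_0-y}$. Let $\mathcal B=\frac A{z(t)-y}$ with $z(t_1)=z_0$, $\dot z=-\sigma$. Then $\mathcal B_t=\frac{\sigma A}{(z-y)^2}=\frac\sigma A\mathcal B^2$. If $\sigma>A\ell$, at a first touching point $R_t\ge\mathcal B_t>\ell\mathcal B^2=\ell R^2$, a contradiction. So $R<\mathcal B$ for $y<z(t)$: the wall $y=z(t)$, where the barrier is infinite, retreats, and by retreating it defeats the Riccati term. The price is the total distance $\int\sigma$, which is about $A\int\ell$. If $\ell$ is integrable in time and $A$ is small compared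 with $z_0$, the wall never reaches $y=0$. In our equation $\ell$ will be a power of $\Theta$. So integrability of $\Theta^q$ will imply bounded slope at the edge, and Proposition 3 will forbid that.

## 7. Interior Hölder estimate with adapted cylinders

Fix $\varepsilon\in(0,Y/8)$, $\varepsilon<1$, and $c_0=\min(1,c(\varepsilon))$. Since $Y\le X(t)$, $\rho\ge c_0$ for $|x|\le Y-\varepsilon$, $t<T$.

**Proposition 6.** There are $K_1\ge1$ and $\alpha\in(0,1)$ with $|\rho(x,t_0)-\rho(x_0,t_0)|\le K_1|x-x_0|^\alpha$ for all $x\in\mathbb T$, $|x_0|\le Y-2\varepsilon$, $t_0\in[T/2,T)$.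

For a function on a set $Q$, $\operatorname{osc}_Q\rho=\sup_Q\rho-\inf_Q\rho$. For instance $\operatorname{osc}_{[-1,1]}|x|^\alpha=1$, and on $[-2^{-j},2^{-j}]$ it is $2^{-\alpha j}$. So we want geometric decay of the oscillation on dyadic cylinders below $(x_0,t_0)$. Diffusion of order one lets a cylinder of radius $r$ have height comparable to $r$, provided the drift $b$ moves things by less than $r$ in that time. But $b$ contains $H\rho$, and the part of $H\rho$ coming from distances larger than $r_j=2^{-j}$ is controlled only by the sum of the oscillations at the larger scales, $S_j$. So we make the height $\tau_j$ of size $r_j/(1+S_j)$. With the crude bound $S_j\le M(j-j_0+1)$ each step would gain only a factor $1-\frac{c}{j-j_0+2}$, and the product of these is bounded merely by a negative power of $j$, which is not Hölder continuity. Step 7 shows how to do better: the recursion controls its own sum.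

**Step 1: a bump whose $\Lambda$ is controlled by itself.** Let $\psi$ be smooth and nonincreasing on $[0,\infty)$, $\psi=1$ on $[0,\frac58]$, $\psi>0$ on $[0,\frac34)$, $\psi=0$ on $[\frac34,\infty)$. For $0<r\le1$, $\lambda\in[0,r/8]$ let $\eta(x)=\psi((|x-x_0|+\lambda)/r)$. Then $\eta=1$ on $B_{r/2}(x_0)$, $\eta=0$ off $B_{3r/4}(x_0)$, $\eta$ is smooth, and there is an absolute $C_\psi\ge1$ with
$$|\eta_x|\le C_\psi/r,\qquad\Lambda\eta(x)\le C_\psi\,\eta(x)/r\quad\text{for all }x.\tag{11}$$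
The first bound is clear, and likewise $|\eta_{xx}|\le C/r^2$, with constants independent of $\lambda$. So $|\Lambda\eta|\le\int_0^r\frac C{r^2}d\zeta+\int_r^\infty\frac2{\zeta^2}d\zeta\le\frac Cr$. Hence it suffices to find an absolute $h_0\in(0,1)$ such that $\Lambda\eta(x)\le0$ whenever $\eta(x)\le h_0$. If $\eta(x)=0$ this is clear, since $x$ is a minimum. If $0<\eta(x)\le h_0<1$, then $\frac58r<|x-x_0|+\lambda<\frac34r$, so $\frac r2\le|x-x_0|<\frac34r$. Let $0<a_0<\frac14$ and split the integral of $[\eta(x+\zeta)+\eta(x-\zeta)-2\eta(x)]k(\zeta)$ at $\zeta=a_0r$. On the near part use $|\eta_{xx}|\le C/r^2$. On the far part keep only the ball $B_{r/4}(x_0)$, where $\eta=1$ and $a_0r<\frac r4\le|x-y|\le r$, and use $\eta(x)\le h_0$: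
$$-\Lambda\eta(x)\ge-\frac{Ca_0}r+\int_{B_{r/4}(x_0)}k(x-y)\,dy-\frac{2h_0}{a_0r}\ge\frac1r\Big(\frac1{2\pi}-Ca_0-\frac{2h_0}{a_0}\Big).$$
Here (2) gave $k\ge\frac1{\pi r^2}$ on an interval of length $\frac r2$. This is positive if $a_0$, then $h_0$, is small. So (11) holds.

**Step 2: parameters.** They are chosen once, independently of $(x_0,t_0)$. Let $r_j=2^{-j}$, $G=M^2\ge|\rho(\rho-1)|$,
$$\delta=\frac{c_0^2}{2^{18}\pi M^2}\le\frac14,\qquad c_3=\frac{c_0^2}{256\pi}.$$
Choose $j_0\ge1$ with $2^{-j_0}\le\min(\varepsilon,T/2)$ and $M2^{-j_0}\le\frac{c_0^2}{512\pi}$. Let $C_4=2M(M(j_0+3)+C_\psi M)+2M+\pi$. Then choose $\kappa\in(0,\frac18]$ so small that $e^{-M^2C_\psi\kappa}\ge\frac12$, $c_3\kappa\le\delta$, $\kappa\le\frac{16\pi}{M^2C_\psi}$. Define $\omega_i=M$ for all integers $i\le j_0$, and for $j\ge j_0$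
$$S_j=\sum_{i=j_0}^j\omega_i,\quad L_j=C_4(1+S_j),\quad\tau_j=\frac{\kappa r_j}{L_j},\quad\omega_{j+1}=\Big(1-\frac{c_3\kappa}{L_j}\Big)\omega_j .$$
As $L_j\ge1$ increases, $\tau_{j+1}\le\tau_j/2$, $\tau_j\le\kappa r_j$ and $\omega_{j+1}\ge(1-\delta)\omega_j\ge\frac34\omega_j$. Thus $\omega_j\ge M(\frac34)^{j-j_0}$, and for $j\ge j_0$
$$Gr_j=M\cdot M2^{-j_0}\cdot2^{-(j-j_0)}\le\frac{c_0^2}{512\pi}M\big(\tfrac34\big)^{j-j_0}\le\frac{c_0^2\omega_j}{512\pi}.\tag{12}$$

**Claim.** With $Q_j=B_{r_j}(x_0)\times[t_0-\tau_j,t_0]$, we have $\operatorname{osc}_{Q_j}\rho\le\omega_j$ for all $j\ge j_0$.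

Note $Q_j\subset\{|x|\le Y-\varepsilon\}\times[0,T)$, since $r_j\le\varepsilon$ and $\tau_j\le T/2\le t_0$. For $j=j_0$ the claim is $0\le\rho\le M$. Assume it for $j_0,\dots,j$. Write $r,\tau,\omega,L$ for $r_j,\tau_j,\omega_j,L_j$, $B=B_r(x_0)$, $t_s=t_0-\tau$.

**Step 3: a one-sided reformulation, and the tail.** We reduce to pushing one function down. Since $\operatorname{osc}_{Q_j}\rho\le\omega$, the sets $\{\rho\le\inf_{Q_j}\rho+\frac\omega2\}$ and $\{\rho\ge\sup_{Q_j}\rho-\frac\omega2\}$ cover $Q_j$, so one of them occupies at least half of $B\times[t_s,t_s+\frac\tau2]$, a set of measure $r\tau$. In the first case put $U=\rho$, $S=\inf_{Q_j}\rho+\omega$. In the second put $U=-\rho$, $S=-\sup_{Q_j}\rho+\omega$. In both cases $U\le S$ on $Q_j$, $U_t+bU_x+\rho^2\Lambda U=\pm\rho(\rho-1)$, and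
$$\big|\{(x,t)\in B\times[t_s,t_s+\tfrac\tau2]:U\le S-\tfrac\omega2\}\big|\ge\tfrac12r\tau.\tag{13}$$
Moreover, for $i\ge1$, $y\in B_{r_{j-i}}(x_0)$, $t\in[t_s,t_0]$,
$$U(y,t)-S\le\omega_{j-i}-\omega_j .$$
Indeed, if $j-i\ge j_0$ then $Q_j\subset Q_{j-i}$. In the first case $\rho(y,t)\le\inf_{Q_{j-i}}\rho+\omega_{j-i}\le\inf_{Q_j}\rho+\omega_{j-i}$, and the second case is the mirror image. If $j-i<j_0$ use $0\le\rho\le M=\omega_{j-i}$.

Now bound what the outside can contribute. For $|x-x_0|<\frac34r$ and $|y-x_0|\ge r$ we have $|x-y|\ge\frac14|y-x_0|$, so $k(x-y)\le16/|y-x_0|^2$. On the annulus $r_{j-i+1}\le|y-x_0|<r_{j-i}$, of measure at most $2r_{j-i}$, this is at most $16/r_{j-i+1}^2$. Also $\omega_{j-i}\le(1-\delta)^{-i}\omega_j$. Hence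
$$E(x,t):=\int_{\mathbb T\setminus B}(U(y,t)-S)_+k(x-y)\,dy\le\frac{128}r\sum_{i\ge1}2^{-i}(\omega_{j-i}-\omega_j)\le\frac{128\,\omega}r\cdot\frac{2\delta}{1-2\delta}\le E_j:=\frac{512\,\delta\,\omega}r .$$
The sum is $\sum2^{-i}((1-\delta)^{-i}-1)=\frac1{1-2\delta}-1$.

**Step 4: the barrier.** We build a supersolution that decreases in the middle of $B$ by an amount $m(t)$ fed by the set in (13). Let $\eta(x,t)$ be the bump with $\lambda(t)=L(t-t_s)\le L\tau=\kappa r\le r/8$. It shrinks with speed $L$, so $\eta_t=-L|\eta_x|$. Let $m(t_s)=0$ and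
$$m'=I(t)-\frac{M^2C_\psi}rm,\qquad I(t)=\frac{c_0^2}{8\pi r^2}\int_B\min\big\{\tfrac\omega4,(S-\tfrac\omega4-U)_+\big\}dy .$$
Since $0\le I\le\frac{c_0^2\omega}{16\pi r}$, we have $0\le m\le\frac{c_0^2\omega\tau}{16\pi r}$. With $\tau/r\le\kappa\le\frac18$ this gives
$$m\le\frac\omega4\le M,\qquad m\le\frac{c_0^2M\kappa}{16\pi}\le\frac{c_0^2}{MC_\psi}.\tag{14}$$
For small $\delta_1>0$ let, on $\mathbb T\times[t_s,t_0]$,
$$\varphi=S+\delta_1(1+t-t_s)+(M^2E_j+G)(t-t_s)-m\eta .$$
We show $U<\varphi$ on $\overline B\times[t_s,t_0]$. It holds at $t_s$ and wherever $\eta=0$, because $U\le S$ there. Otherwise there is a first time $t>t_s$ at which $U=\varphi$ at some $x\in\overline B$. Then $\eta(x,t)>0$, so $|x-x_0|<\frac34r$ and $U_x=\varphi_x=-m\eta_x$, $U_t\ge\varphi_t$ at $(x,t)$. Let $q=\varphi-U\ge0$ on $B$ and $\mathcal Q=\int_Bq(y)k(x-y)\,dy$, which is finite since $q(y)=O(|y-x|^2)$. Off $B$ we have $\eta=0$, so $\varphi-U\ge-(U-S)_+$. Since $(\varphi-U)(x)=0$,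 (1) and (11) give
$$\Lambda U(x)=\Lambda\varphi(x)+\int_{\mathbb T}(\varphi-U)(y)k(x-y)\,dy\ge-m\Lambda\eta(x)+\mathcal Q-E\ge-\frac{C_\psi m\eta}r+\mathcal Q-E_j .$$

**Step 5: the drift.** We show that the shrinking speed $L$ and half of the dissipation absorb $bU_x$. Split $H\rho(x)=\mathcal A+H_{loc}$ into the parts $\zeta>\frac r4$ and $\zeta<\frac r4$ of the integral (1), whose kernel is at most $\frac1{\pi\zeta}$.

For $\mathcal A$: if $\zeta\in[\frac r4,r]$, the points $x\pm\zeta$ lie in $B_{r_{j-1}}(x_0)$, where values of $\rho$ at time $t$ differ by at most $\omega_{j-1}$. This part is at most $\frac{\log4}\pi\omega_{j-1}\le\frac12\omega_{j-1}$. If $\zeta\in[2^ir,2^{i+1}r]$, $i\ge0$, the points lie in $B_{r_{j-i-2}}(x_0)$, and this part is at most $\frac{\log2}\pi\omega_{j-i-2}\le\frac14\omega_{j-i-2}$. Only $i\le j+1$ occur, since $2^{i-j}\le\zeta\le\pi<4$. Hence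
$$|\mathcal A|\le\tfrac12\omega_{j-1}+\tfrac14\sum_{l=-3}^{j-2}\omega_l\le M(j_0+3)+S_j,$$
because the $j_0+3$ indices $-3\le l<j_0$ contribute at most $M$ each.

For $H_{loc}$: $x\pm\zeta\in B$, $U=\varphi-q$ there, and $|\varphi(x-\zeta)-\varphi(x+\zeta)|\le2\zeta mC_\psi/r$. So
$$|H_{loc}|\le C_\psi m+\frac1\pi\int_{|\zeta|<r/4}\frac{q(x+\zeta)}{|\zeta|}d\zeta\le C_\psi m+\frac r4\mathcal Q,$$
because $\frac1{\pi|\zeta|}\le|\zeta|k(\zeta)\le\frac r4k(\zeta)$. Since $|b|\le2M|H\rho|+\pi$ and $|U_x|=m|\eta_x|\le mC_\psi/r$, (14) and the definition of $C_4$ give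
$$|bU_x|\le\big[2M(|\mathcal A|+C_\psi m)+\pi\big]m|\eta_x|+\frac{Mr}2\mathcal Q\,\frac{mC_\psi}r\le Lm|\eta_x|+\frac{c_0^2}2\mathcal Q .$$

**Step 6: contradiction and gain.** Combining, with $c_0\le\rho\le M$ at $x$,
$$U_t\le Lm|\eta_x|+\frac{M^2C_\psi m\eta}r-\frac{c_0^2}2\mathcal Q+M^2E_j+G,\qquad\varphi_t=\delta_1+M^2E_j+G-m'\eta+Lm|\eta_x| .$$
So $U_t\ge\varphi_t$ gives $m'\eta+\frac{M^2C_\psi m\eta}r\ge\delta_1+\frac{c_0^2}2\mathcal Q$, i.e. $I\eta\ge\delta_1+\frac{c_0^2}2\mathcal Q$. But for $y\in B$ we have $|x-y|<2r\le1$, so $k(x-y)\ge\frac1{4\pi r^2}$, and $q\ge(S-\frac\omega4-U)_+$ as $m\le\frac\omega4$ and $q\ge0$. Hence $\frac{c_0^2}2\mathcal Q\ge I\ge I\eta$, a contradiction. Letting $\delta_1\to0$,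
$$U\le S+(M^2E_j+G)(t-t_s)-m\eta\qquad\text{on }B\times[t_s,t_0].$$
For $t\ge t_s+\frac\tau2$ solve the linear equation for $m$, using $e^{-M^2C_\psi\tau/r}\ge e^{-M^2C_\psi\kappa}\ge\frac12$ and (13), where the integrand of $I$ equals $\frac\omega4$ on the set in question:
$$m(t)\ge\frac12\cdot\frac{c_0^2}{8\pi r^2}\cdot\frac\omega4\cdot\frac{r\tau}2=\frac{c_0^2\omega\tau}{128\pi r}.$$
By the choice of $\delta$, $\tau M^2E_j=\frac{c_0^2\omega\tau}{512\pi r}$, and by (12) $\tau G$ is at most the same. Each is at most a quarter of the gain. As $\eta=1$ on $B_{r/2}(x_0)$ and $\tau_{j+1}\le\tau/2$, we get $U\le S-c_3\omega\tau/r$ on $Q_{j+1}$. In both cases $\operatorname{osc}_{Q_{j+1}}\rho\le\omega-c_3\omega\tau/r=\omega(1-c_3\kappa/L_j)=\omega_{j+1}$. The claim is proved.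

**Step 7: the recursion sums itself.** With $\nu=c_3\kappa/C_4$ we have $\omega_j-\omega_{j+1}=\nu\frac{\omega_j}{1+S_j}$, so $\sum_{j\ge j_0}\frac{\omega_j}{1+S_j}\le\frac M\nu$. If $S_j\to\infty$, then for every $p$, $\sum_{j=p+1}^n\frac{\omega_j}{1+S_j}\ge\frac{S_n-S_p}{1+S_n}\to1$ as $n\to\infty$, so the series would diverge. Hence $S_\infty=\lim S_j<\infty$, and
$$\omega_j\le M\Big(1-\frac\nu{1+S_\infty}\Big)^{j-j_0}=K2^{-\alpha j},$$
where $0<\alpha\le\log_2\frac43<1$ because $1-\frac\nu{1+S_j}=\omega_{j+1}/\omega_j\ge\frac34$ and $S_j\uparrow S_\infty$. The constants do not depend on $(x_0,t_0)$. If $r_{j+1}\le|x-x_0|<r_j$ with $j\ge j_0$, then $|\rho(x,t_0)-\rho(x_0,t_0)|\le\omega_j\le K2^\alpha|x-x_0|^\alpha$. If $|x-x_0|\ge r_{j_0}$, the difference is at most $M\le Mr_{j_0}^{-\alpha}|x-x_0|^\alpha$. $\square$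

## 8. Interior gradient estimate

**Proposition 7.** For each $\varepsilon$ as in Section 7, $\rho_x$ is bounded on $\{|x|\le Y-4\varepsilon\}\times[0,T)$.

The method is comparison of $w$ with a function that is infinite at $\pm(Y-3\varepsilon)$. At a touching point with slope $\beta$, all bad terms will be of size $\beta^2$ or $\beta h\mathcal D$, and the good term is $-c_0^2\mathcal D$ for a dissipation integral $\mathcal D$. Without Proposition 6 one would know only $0\le\rho\le M$. Choosing $h=4M/\beta$ in the computation of Step 2 below would give $\beta^2\le20M\mathcal D$, with a coefficient that is not small, so that $C\beta^2-c_0^2\mathcal D$ has no sign. Hölder continuity makes the coefficient small, and it also bounds $H\rho$.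

**Step 1: the touching point.** By smoothness we need only treat $t\ge T/2$. Let $a=Y-3\varepsilon>0$ and $\mathcal B(x)=\frac K{a-x}+\frac K{a+x}$ on $(-a,a)$, with $K\ge\max(1,a)$ so large that $\mathcal B>|\rho_x(\cdot,T/2)|$. We claim $|\rho_x|<\mathcal B$ on $(-a,a)$ for $t\in[T/2,T)$ if $K$ is large. This proves the proposition, since $\mathcal B\le2K/\varepsilon$ for $|x|\le Y-4\varepsilon$. In what follows $C$ does not depend on $K$. By Proposition 6, $|\rho(x-\zeta)-\rho(x+\zeta)|\le2K_1\zeta^\alpha$ for $|x|\le a$, so $|H\rho|\le\frac1\pi\int_0^\pi2K_1\zeta^{\alpha-1}d\zeta\le C$ and $|b|\le C$ there.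

If the claim fails, then, since $|w|$ and $\mathcal B$ are even, $w\ge0$ on $[0,\pi]$, and $\mathcal B\to\infty$ at $\pm a$ while $w$ is bounded on compact time intervals, there is a first touching at some $t>T/2$, $\bar x\in(0,a)$ ($\bar x\ne0$ since $w(0)=0$). There $w=\mathcal B=:\beta$, $w_x=\mathcal B'$, $w_t\ge0$, and $w\le\mathcal B$ on $(-a,a)$. Let $d=a-\bar x$. Then
$$\frac Kd\le\beta\le\frac{2K}d,\qquad0\le w_x\le\frac K{d^2}\le\beta^2,\qquad\frac M{d^2}\le M\beta^2,\qquad\beta\ge1 .$$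

**Step 2: dissipation controls $\beta^2$ with a small constant.** Let $Q(\zeta)=\mathcal B(\bar x+\zeta)-w(\bar x+\zeta)\ge0$ for $|\zeta|<\frac d2$ and $\mathcal D=\int_{|\zeta|<d/2}Qk\,d\zeta$, finite since $Q=O(\zeta^2)$. On this range both $a\mp(\bar x+\zeta)\ge\frac d2$, so $\mathcal B''\le32K/d^3$. Split (1) at $\zeta=\frac d2$. On the near part write $w=\mathcal B-Q$, and on the far part drop $-2w(\bar x)\le0$ and use $k\le4/d^2$:
$$-\Lambda w(\bar x)\le\frac{16K}{d^2}-\mathcal D+\int_{|\zeta|>d/2}w_+(\bar x+\zeta)k\,d\zeta\le\frac{16K+4M}{d^2}-\mathcal D\le C\beta^2-\mathcal D .$$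
Define $h$ by $\beta h=4K_1h^\alpha$, i.e. $h=(4K_1/\beta)^{1/(1-\alpha)}\le(4K_1d/K)^{1/(1-\alpha)}$. Since $d\le a$, for $K$ large $h\le\frac d2$, and $\varpi:=4K_1(4K_1a/K)^{\alpha/(1-\alpha)}$ satisfies $\beta h=4K_1h^\alpha\le\varpi$, with $\varpi\to0$ as $K\to\infty$. As $\mathcal B$ increases on $(0,a)$,
$$\int_0^hQ\,d\zeta\ge\beta h-(\rho(\bar x)-\rho(\bar x+h))\ge\beta h-K_1h^\alpha=\tfrac34\beta h .$$
So $\mathcal D\ge\frac1{\pi h^2}\cdot\frac34\beta h\ge\frac\beta{5h}>0$, i.e.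
$$\beta^2\le5\beta h\,\mathcal D\le5\varpi\mathcal D.\tag{15}$$

**Step 3: the term with $\Lambda\rho$.** It carries the factor $\beta$, so we need $-\Lambda\rho\lesssim h\mathcal D+\beta$. For $\zeta\le h$,
$$\rho(\bar x+\zeta)+\rho(\bar x-\zeta)-2\rho(\bar x)=\int_0^\zeta[w(\bar x-\eta)-w(\bar x+\eta)]\,d\eta\le\int_0^\zeta Q(\eta)\,d\eta,$$
because $w(\bar x-\eta)\le\mathcal B(\bar x-\eta)\le\mathcal B(\bar x+\eta)$ ($\mathcal B$ is even and increasing in $|x|$). For $\zeta>h$ the left side is at most $2K_1\zeta^\alpha$. Using $k\le\zeta^{-2}$, Fubini ($\int_\eta^h\zeta^{-2}d\zeta\le\eta^{-1}$), then $\frac1\eta\le\pi hk(\eta)$ for $\eta\le h$, and $2K_1h^{\alpha-1}=\frac\beta2$,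
$$-\Lambda\rho(\bar x)\le\int_0^h\frac{Q(\eta)}\eta\,d\eta+\frac{2K_1h^{\alpha-1}}{1-\alpha}\le\pi h\mathcal D+\frac\beta{2(1-\alpha)} .$$

**Step 4: contradiction.** Insert this in (10), with $|b|,|H\rho|\le C$, $c_0\le\rho\le M$ at $\bar x$ and $3M\beta\le3M\beta^2$, then use (15):
$$0\le w_t\le C\beta^2-c_0^2\mathcal D+4M\beta\Big(\pi h\mathcal D+\frac\beta{2(1-\alpha)}\Big)\le(-c_0^2+C\varpi)\mathcal D<0$$
for $K$ large, a contradiction. $\square$

**Proof of Theorem 2(2).** Given $\varepsilon'>0$, take $\varepsilon\le\varepsilon'/8$ with $\varepsilon<\min(1,Y/8)$, and $t_3<T$ with $X(t_3)-Y\le\varepsilon'/2$. For $t\ge t_3$, $|x|\le X(t)-\varepsilon'$ implies $|x|\le Y-\frac{\varepsilon'}2\le Y-4\varepsilon$, and Proposition 7 applies. For $t\le t_3$ use smoothness. $\square$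

## 9. A retreating logarithmic wall at the edge

**Proposition 8.** Let $q\in(1,2]$ and $\int_0^T\Theta^q\,dt<\infty$. Then there are $t_1<T$ and $z_0>0$ such that $\rho_x$ is bounded on $\{X(t)-\frac{z_0}4\le x\le X(t),\ t_1\le t<T\}$.

In this proof $C$ depends only on $M$ and $q$. By (3), $\|H\rho\|_\infty\le C\Theta$ (recall $\Theta\ge\log2$).

**Step 1: coordinates attached to the edge.** We measure distance inward from the moving edge. Let $y=X(t)-x$ and $R(y,t)=w(X(t)-y,t)$. Then $R\ge0$ for $0\le X-y\le\pi$, $R=0$ for $X-\pi\le y\le0$, and $\rho=\int_0^yR\,dy'$ at $x=X-y$. Since $R_y=-w_x$ and $R_t=w_t+\dot Xw_x$, (10) becomes, with $\rho,H\rho,\Lambda w,\Lambda\rho$ evaluated at $x=X-y$,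
$$R_t=(b-\dot X)R_y-\rho^2\Lambda w+R\,(2RH\rho-4\rho\Lambda\rho+3\rho-2),\tag{16}$$
and for $0\le y\le X$, since $\dot X=-v_x(X)$,
$$b-\dot X=2\rho H\rho+\int_x^X(\rho-1)\,dx'\le C\Theta\rho+My .$$

**Step 2: the profile.** In the toy case of Section 6 the profile was $1/\delta$. Its integral diverges logarithmically, so it would not keep $\rho=\int R$ bounded by a multiple of the amplitude. We correct it by a logarithm just strong enough to be integrable, which is where $q>1$ enters. For $0<\delta\le\frac32$ let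
$$\lambda(\delta)=\log(e^8/\delta)\ge7,\qquad g(\delta)=\frac1{\delta\,\lambda(\delta)^q}.$$
As $\lambda'=-1/\delta$, $-g'=\frac g\delta\big(1-\frac q\lambda\big)$ and $g''=\frac g{\delta^2}\big(2-\frac{3q}\lambda+\frac{q(q+1)}{\lambda^2}\big)$. With $q\le2$, $\lambda\ge7$ this gives
$$\frac g{2\delta}\le-g'\le\frac g\delta,\qquad0\le g''\le\frac{3g}{\delta^2}.$$
For $d\le1$, $g$ is decreasing and $g(d/2)\le2g(d)$, so on $[\frac d2,\frac{3d}2]$ we have $|g'|\le4g(d)/d$ and $g''\le24g(d)/d^2$. Finally, for $0<d\le z\le1$,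
$$\int_d^zg=\frac{\lambda(z)^{1-q}-\lambda(d)^{1-q}}{q-1}\le\frac1{q-1}.$$

**Step 3: the barrier and the order of choices.** Let $0<z_0\le\min(1,\frac Y2,\pi-2)$, $A=z_0^{3/2}$,
$$\mathcal B(y,t)=A\,g(z(t)-y)\ \ (y<z(t)),\qquad z(t_1)=z_0,\qquad\dot z=-\sigma,\qquad\sigma=C_5\Big[z_0+A\big(1+\log\tfrac1A+\Theta(t)\big)^q\Big].$$
Here $C_5=C_5(M,q)$ is larger than the constant $C(M,q)$ that appears at the end of Step 6, which depends on none of $t_1,z_0,C_5$. Choose first $t_1$ with $C_5(T-t_1)\le\frac18$, then $z_0$ so small that two things hold.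

First, $\int_{t_1}^T\sigma\,dt\le\frac{z_0}2$. This is possible, since
$$\int_{t_1}^T\sigma\,dt\le\frac{z_0}8+C\,C_5z_0^{3/2}\Big[\big(1+\log\tfrac1{z_0}\big)^q(T-t_1)+\int_0^T\Theta^q\,dt\Big],$$
and this is the only place where $\int\Theta^q<\infty$ is used. Second, the barrier is above $R$ initially: on $[0,z_0)$,
$$R(y,t_1)\le\|\rho_{xx}(t_1)\|_\infty z_0<z_0^{1/2}\lambda(z_0)^{-q}=Ag(z_0)\le\mathcal B(y,t_1),$$
where the first inequality uses $\rho_x(X(t_1),t_1)=0$. So $z(t)\in[\frac{z_0}2,z_0]$ for $t\in[t_1,T)$.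

**Step 4: the touching point.** We show $R<\mathcal B$ on $0\le y<z(t)$, $t\in[t_1,T)$. Otherwise, because $\mathcal B\to\infty$ at the wall while $R$ is bounded on compact time intervals, there is a first touching time $t>t_1$, at some $y\in[0,z(t))$, and $y>0$ since $R(0,t)=0$. As $z$ decreases, $y<z(t')$ for earlier $t'$, so $R_t\ge\mathcal B_t$ at this point. Let
$$d=z-y\le z_0,\qquad\beta=R=\mathcal B=Ag(d),\qquad\gamma=R_y=\mathcal B_y=A|g'(d)| .$$
Then, by Step 2 and $R\le\mathcal B$ on $[0,y]$,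
$$\frac\beta{2d}\le\gamma\le\frac\beta d,\qquad\beta d=\frac A{\lambda(d)^q}\le A,\qquad0<\rho\le A\int_d^zg\le\frac A{q-1},\qquad R_t\ge\mathcal B_t=\sigma\gamma.\tag{17}$$
We must show $R_t<\sigma\gamma$. The distance $d$ cannot be too small in terms of $\Theta$: since $\beta\le\|\rho_x\|_\infty\le e^\Theta$, $\log\frac1d=\log\beta+\log\frac1A+q\log\lambda(d)\le\Theta+\log\frac1A+2\log\lambda(d)$. With $2\log\lambda\le\frac\lambda2+1$ (the maximum of $2\log\lambda-\frac\lambda2$ is $2\log4-2<1$) and $\lambda(d)=8+\log\frac1d$,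
$$\lambda(d)\le18+2\Theta+2\log\tfrac1A.\tag{18}$$

For $|\zeta|\le\frac d2$ we have $R(y+\zeta)\le\mathcal B(y+\zeta)$. If $y+\zeta<0$, this holds because $R=0$ there, as $X-y-\zeta\in(X,X+\frac d2)\subset(X,\pi)$. Put $Q(\zeta)=\mathcal B(y+\zeta)-R(y+\zeta)\ge0$. Since $R\ge0$ here and $\mathcal B$ increases in $y$, $Q(-\eta)\le\beta$ for $0<\eta\le\frac d2$. Also $Q(\zeta)=O(\zeta^2)$ at $0$, so the integrals below converge.

**Step 5: the terms of (16), each compared with $\beta/d$ or $\gamma$.** The aim is to show that each is at most a small factor times $\gamma$ or $\beta/d$, apart from one pair treated in Step 6.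

(a) Transport: $(b-\dot X)R_y\le(C\Theta A+Mz_0)\gamma$.

(b) Riccati and reaction: since $\beta^2\le A\frac\beta d$, $2R^2H\rho\le C\Theta A\frac\beta d$. Since $d\le z_0$, $3\rho R\le3Mz_0\frac\beta d$. And $-2R\le0$.

(c) Diffusion: split (1) at $\zeta=\frac d2$. Near, use $R=\mathcal B-Q$ and $g''\le24g(d)/d^2$. Far, drop $-2R\le0$ and use $\int w_+\le M$, $k\le4/d^2$:
$$-\rho^2\Lambda w\le\rho^2\Big(\frac{12\beta}d+\frac{4M}{d^2}\Big)-\rho^2\int_{|\zeta|<d/2}Qk\,d\zeta .$$
Here $\rho^2\frac{12\beta}d\le CA^2\frac\beta d$, and by (17) $\frac{4M\rho^2}{d^2}=4M\rho^2\frac{\lambda(d)^q}A\cdot\frac\beta d\le CA\lambda(d)^q\frac\beta d$. This is the price of the logarithm in $g$, and it is what puts the power $\Theta^q$ into $\sigma$.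

(d) The term with $\Lambda\rho$: for $\zeta\le\frac d2$,
$$\rho(X-y-\zeta)+\rho(X-y+\zeta)-2\rho(X-y)=\int_0^\zeta[R(y+\eta)-R(y-\eta)]\,d\eta\le\frac{4\beta}d\zeta^2+\int_0^\zeta Q(-\eta)\,d\eta,$$
because $R(y+\eta)\le\mathcal B(y+\eta)$, $R(y-\eta)=\mathcal B(y-\eta)-Q(-\eta)$, and $\mathcal B(y+\eta)-\mathcal B(y-\eta)\le2\eta\cdot\frac{4\beta}d$. For $\zeta>\frac d2$ the left side is at most $2M$. With $k\le\zeta^{-2}$ and Fubini, $-\Lambda\rho\le2\beta+\int_0^{d/2}\frac{Q(-\eta)}\eta d\eta+\frac{4M}d$, so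
$$-4\rho R\Lambda\rho\le8\rho\beta^2+\frac{16M\rho\beta}d+4\rho\beta\int_0^{d/2}\frac{Q(-\eta)}\eta\,d\eta\le CA\frac\beta d+4\rho\beta\int_0^{d/2}\frac{Q(-\eta)}\eta\,d\eta .$$

**Step 6: the last integral, and the conclusion.** The integral left over in (d) is dangerous, so we pair it with the negative term of (c), bounded using $k(\eta)\ge\frac1{\pi\eta^2}$ and $Q(-\eta)\le\beta$. Together they are at most
$$\int_0^{d/2}Q(-\eta)\frac\rho\eta\Big[4\beta-\frac\rho{\pi\eta}\Big]_+d\eta\le4\rho\beta^2\log_+\frac{2\pi\beta d}\rho\le4\beta^2\cdot\frac{2\pi\beta d}e\le10A^2\frac\beta d .$$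
Indeed the bracket vanishes for $\eta\le\frac\rho{4\pi\beta}$ and is at most $4\beta$ beyond; $\rho\log_+(c/\rho)\le c/e$; and $\frac{8\pi}e\le10$, $(\beta d)^2\le A^2$. So the degenerate dissipation, weak as it is, cuts the logarithm off exactly where needed.

Sum up, with $A\le1$, $\frac\beta d\le2\gamma$, (18), and $\Theta\le(1+\log\frac1A+\Theta)^q$:
$$R_t\le C\Big[z_0+A\big(1+\log\tfrac1A+\Theta\big)^q\Big]\gamma,\qquad C=C(M,q).$$
As $C_5>C$ and $\gamma>0$, $R_t<\sigma\gamma=\mathcal B_t$, contradicting (17). Thus $R<\mathcal B$. For $0\le y\le\frac{z_0}4$ we have $z-y\ge\frac{z_0}4$, so $0\le R\le Ag(z_0/4)$ on $[t_1,T)$. $\square$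

## 10. Divergence of $\int_0^T\Theta^p\,dt$

Suppose $\int_0^T\Theta^p\,dt<\infty$ for some $p>1$. Since $\Theta\ge\log2$ and $T<\infty$, also $\int_0^T\Theta^q\,dt<\infty$ with $q=\min(p,2)\in(1,2]$. Proposition 8 bounds $\rho_x$ for $X(t)-\frac{z_0}4\le x\le X(t)$ and, by evenness, near $-X(t)$, for $t\in[t_1,T)$. Theorem 2(2) with $\varepsilon'=\frac{z_0}4$ bounds it for $|x|\le X(t)-\frac{z_0}4$. Outside the support $\rho_x=0$, and on $[0,t_1]$ it is bounded by smoothness. So $\|\rho_x\|_\infty$ is bounded on $[0,T)$. As $T<\infty$, this contradicts Proposition 3. Hence $\int_0^T\Theta^p\,dt=\infty$ for every $p>1$.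

With the deductions of Section 2 this proves Theorem 2(3) and Theorem 1. If (ii) held for some $a,C>0$, then $\|\rho_x(t)\|_\infty\le A(T-t)^{-a}$ on $[0,T)$ for some $A$, so $\int_0^T\Theta^2\,dt<\infty$, which is impossible. So $T^*<\infty$ is correct, and $\|\rho_x\|_{L^\infty}$ does not behave like $C(T-t)^{-a}$ for any $C,a>0$: the conjecture is disproved. $\blacksquare$
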